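# Nonvanishing steady Euler flows in a punctured disk

## 1. Constant vorticity in a punctured disk

An ideal fluid moves steadily in a round disk and slides along the wall. It has no stagnation point, except that one interior point $z$ is excluded: at $z$ the velocity need not be defined. Rotation about the center is an example, with $z$ the center. Is it the only kind of example? In other words, must $z$ be the center, and must all streamlines be concentric circles?

To be precise, let $D\subset\mathbb R^2$ be the open disk of radius $R>0$ centered at the origin, with outward unit normal $n$ on $\partial D$. In a planar domain $\Omega$ the stationary Euler equations are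
$$\mathbf v\cdot\nabla\mathbf v=-\nabla P,\qquad \nabla\cdot\mathbf v=0\qquad\text{in }\Omega, \tag{1}$$
in the classical sense: at least $C^1$, with (1) holding at every point. A flow is **circular** if $\mathbf v(x)$ is parallel to $\mathbf e_\theta(x)=(-x_2/|x|,x_1/|x|)$ at every $x\in D\setminus\{0\}$. Throughout, $z\in D$, the flow $\mathbf v\in C^2(\overline D\setminus\{z\})$ solves (1) in $D\setminus\{z\}$, and
$$\mathbf v\cdot n=0\ \text{ on }\partial D,\qquad |\mathbf v|>0\ \text{ in }\overline D\setminus\{z\}.$$
Near $z$ we assume that $\mathbf v$ is bounded or, more generally, that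
$$|x-z|^{1/2}\,|\mathbf v(x)|\to0\qquad(x\to z). \tag{2}$$

**Stream function.** The field $(v_2,-v_1)$ is curl-free because $\nabla\cdot\mathbf v=0$. Its circulation around $\partial B_\rho(z)$ is, up to sign, the flux of $\mathbf v$ through that circle. By the divergence theorem in $D\setminus \overline{B_\rho(z)}$, this flux equals the flux through $\partial D$, which is $0$. So $(v_2,-v_1)$ is the gradient of a single-valued function $u\in C^3(\overline D\setminus\{z\})$, that is,
$$\mathbf v=\nabla^\perp u=(-\partial_2u,\partial_1u).$$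
The tangential derivative of $u$ on $\partial D$ is $\pm\mathbf v\cdot n=0$, so $u$ is constant there, and we normalize $u=0$ on $\partial D$. By (2), $|\nabla u|\le C|x-z|^{-1/2}$ near $z$. The variation of $u$ along a radius from distance $\rho$ to $z$ is then at most $2C\rho^{1/2}$, and its oscillation on $\partial B_\rho(z)$ is at most $\pi C\rho^{1/2}$. Hence $u$ extends continuously to $z$. The vorticity is $\partial_1v_2-\partial_2v_1=\Delta u$.

**An easy special case.** *Suppose that the vorticity is a constant $\omega$. Then $z=0$ and $\mathbf v$ is circular.*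

*Proof.* The function $u-\frac{\omega}{4}(|x|^2-R^2)$ is harmonic in $D\setminus\{z\}$ and bounded, so the singularity at $z$ is removable. It vanishes on $\partial D$, so it is identically $0$. Thus $u=\frac\omega4(|x|^2-R^2)$ and $\mathbf v=\frac\omega2(-x_2,x_1)$. Since $|\mathbf v|>0$ off $z$, we have $\omega\ne0$. This field vanishes at the origin, so the origin must be the excluded point. $\square$

What changes in general? Here we knew the equation for $u$, its right-hand side was harmless at $z$, and we could solve it. In general, as we shall see, (1) only says that the vorticity is constant along each streamline, so $-\Delta u=f(u)$ with an unknown $f$. This $f$ may be very singular. Take $u=R-|x|$, so that $\mathbf v=-\mathbf e_\theta$ has speed one. Then $-\Delta u=1/|x|$, so $f(s)=1/(R-s)$ on $[0,R)$. It blows up at $\max u=R$, and even its primitive $\log\frac{R}{R-s}$ is unbounded. Removability of the singularity tells us nothing, and a new reason is needed for $z$ to be the center.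

## 2. The classification and its sharpness

Hamel and Nadirashvili conjectured that if $\mathbf v$ is bounded and satisfies the assumptions above, then $z$ is the origin and $\mathbf v$ is circular. The problem is taken from Yuchen Wang, Weicheng Zhan, "A Liouville theorem for the Euler equations in a disk", arXiv:2306.00302 (2023). The conjecture is true, and the following statement contains it, since bounded flows satisfy (2).

**Theorem 1.** Let $z\in D$ and let $\mathbf v\in C^2(\overline D\setminus\{z\})$ solve (1) in $D\setminus\{z\}$, with $\mathbf v\cdot n=0$ on $\partial D$, $|\mathbf v|>0$ in $\overline D\setminus\{z\}$, and (2). Then $z=0$ and $\mathbf v$ is a circular flow.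

Conversely, let $\mathbf v=V(|x|)\mathbf e_\theta$ with $V\in C^2((0,R])$, $V\neq0$, $r^{1/2}V(r)\to0$. Then $\nabla\cdot\mathbf v=0$ and $\mathbf v\cdot\nabla\mathbf v=-\frac{V^2}{r}\mathbf e_r$, so (1) holds with $P'(r)=V^2/r$, and all hypotheses hold with $z=0$. So Theorem 1 is a classification. For instance, $V=r^\beta$ is admissible exactly when $\beta>-\frac12$.

**Theorem 2.** There exist $z\in D\setminus\{0\}$ and $\mathbf v\in C^\infty(\overline D\setminus\{z\})$ solving (1) in $D\setminus\{z\}$ with $\mathbf v\cdot n=0$ on $\partial D$, $|\mathbf v|>0$ in $\overline D\setminus\{z\}$, and $C^{-1}|x-z|^{-1/2}\le|\mathbf v(x)|\le C|x-z|^{-1/2}$.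

Consequently boundedness cannot be weakened to $O(|x-z|^{-1/2})$. Nor can it be weakened to $\mathbf v\in L^p(D)$ with $p<4$, because $|x-z|^{-p/2}$ is integrable for $p<4$.

Some bound at $z$ is clearly needed. For $\mathbf v=\nabla^\perp u$, a direct computation gives
$$\mathbf v\cdot\nabla\mathbf v=\nabla\tfrac12|\nabla u|^2-\Delta u\,\nabla u; \tag{3}$$
for example, the first component is $v_1\partial_1v_1+v_2\partial_2v_1=\partial_1\frac{|\mathbf v|^2}2-v_2\,\Delta u$, and $v_2=\partial_1u$. So harmonic stream functions give steady flows. Take $R=1$, $0<a<1$, and in complex notation $u=-\log|\psi|$ with $\psi(x)=\frac{x-a}{1-ax}$. Then $u$ is harmonic off $a$, it vanishes on $\partial D$, and $|\nabla u|=|\psi'/\psi|$ never vanishes. This is an off-center point vortex. It satisfies everything except (2), since its speed is of order $|x-a|^{-1}$.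

## 3. From the Euler equations to $-\Delta u=f(u)$

We now prove Theorem 1, in six steps. The first one is the reduction to an elliptic equation.

**Step 1. Reduction.** The aim is to show that $u$ has the shape of a single hill with top $z$, and that its Laplacian is a function of $u$.

*Sign and extrema.* Put $M=u(z)$. Since $\nabla u\neq0$ off $z$, an interior extremum of $u$ can occur only at $z$. So the maximum and minimum of $u$ over $\overline D$ lie in $\{0,M\}$. If $M=0$, then $u\equiv0$, which is impossible. The field $-\mathbf v$ solves (1) with the same $P$, so we may assume $M>0$. Then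
$$0<u<M\ \text{ in }D\setminus\{z\},\qquad u=0,\quad \partial_nu=-|\nabla u|<0\ \text{ on }\partial D. \tag{4}$$

*Level sets are connected.* Let $0<c<M$. The set $\{u=c\}$ is nonempty and compact in $D\setminus\{z\}$, and it contains no critical point, so it is a finite disjoint union of $C^1$ Jordan curves. If one of them did not enclose $z$, then $u$ would be $C^3$ in its interior and equal to $c$ on it, so $u$ would have an extremum in the interior (or be constant there). That would be a critical point, a contradiction. If there were two of them, both would enclose $z$, so one would lie inside the other. The open region between them does not contain $z$, and $u=c$ on its boundary, so $u$ would again have a critical point there. Hence $\{u=c\}$ is a single Jordan curve. Also $\{u=0\}=\partial D$.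

*The equation.* Since $\nabla P=-\mathbf v\cdot\nabla\mathbf v\in C^1$, we may take the curl. The curl of $\mathbf v\cdot\nabla\mathbf v$ is $\mathbf v\cdot\nabla\Delta u+\Delta u\,\nabla\cdot\mathbf v$, so $\mathbf v\cdot\nabla\Delta u=0$ in $D\setminus\{z\}$, and on $\partial D$ by continuity. The vector $\mathbf v$ is nonzero and tangent to the level sets of $u$, and these are connected, so $\Delta u$ is constant on each $\{u=c\}$, $0\le c<M$. Therefore
$$-\Delta u=f(u)\quad\text{in }\overline D\setminus\{z\} \tag{5}$$
for some $f:[0,M)\to\mathbb R$.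

*Regularity of $f$.* We claim $f\in C^1([0,M))$. Given $c$, pick $x_c$ with $u(x_c)=c$ and set $\ell(t)=x_c+t\nabla u(x_c)$ for small $t$. If $c=0$, take $t\ge0$, which is allowed because $\nabla u$ points into $D$ on $\partial D$. Then $u\circ\ell$ is $C^3$ with derivative $|\nabla u(x_c)|^2>0$ at $t=0$, so it is invertible near $t=0$, and $f=-(\Delta u)\circ\ell\circ(u\circ\ell)^{-1}$ near $c$. This is $C^1$. Nothing is claimed about $f$ near $M$. We set $F(s)=\int_0^sf$ for $s\in[0,M)$.

## 4. Moving planes that do not cross the singular point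

For a unit vector $e$ and $\lambda\in[0,R)$ put
$$\Sigma_\lambda=\{x\in D:\ x\cdot e>\lambda\},\qquad x^\lambda=x+2(\lambda-x\cdot e)e,\qquad w_\lambda(x)=u(x^\lambda)-u(x)\ \text{ on }\overline{\Sigma_\lambda}.$$
So $\Sigma_\lambda$ is a cap and $x^\lambda$ is the mirror image of $x$ in the line $\{y\cdot e=\lambda\}$. Since
$$|x^\lambda|^2=|x|^2+4\lambda(\lambda-x\cdot e),$$
we have $x^\lambda\in\overline D$ for $x\in\overline{\Sigma_\lambda}$, and $x^\lambda\in D$ if moreover $\lambda>0$ and $x\cdot e>\lambda$. For $u=R^2-|x|^2$ the same formula gives $w_\lambda(x)=4\lambda(x\cdot e-\lambda)\ge0$. The lemma says that this sign persists in general, as long as the line stays beyond both the center and $z$. Put $\lambda_*=\max(0,z\cdot e)$.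

We use two textbook facts about $w\ge0$ with $\Delta w+cw=0$ in a connected open set $G$, where $c$ is locally bounded and of any sign. *Strong maximum principle:* either $w\equiv0$ or $w>0$ in $G$. *Hopf's lemma:* if $w>0$ in $G$, a disk in $G$ touches $\partial G$ at $y$, $c$ is bounded on it, $w$ is $C^1$ up to $y$ and $w(y)=0$, then the outward normal derivative at $y$ is negative. The sign of $c$ does not matter, because $w\ge0$ gives $\Delta w-c^-w=-c^+w\le0$.

**Lemma 3.** For every unit vector $e$, $w_\lambda\ge0$ in $\Sigma_\lambda$ for all $\lambda\in[\lambda_*,R)$.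

**Step 2. Proof of Lemma 3.** The aim is to slide the line from the boundary toward $z$ while $f$ is only ever evaluated, where it matters, away from its singular value $M$. By continuity of $u$ on $\overline D$ it suffices to fix $\lambda_0\in(\lambda_*,R)$ and treat $\lambda\in[\lambda_0,R)$.

*A maximum principle for small negativity sets.* Since $z\notin\overline{\Sigma_{\lambda_0}}$, $m:=\max_{\overline{\Sigma_{\lambda_0}}}u<M$. Let $L>0$ be a Lipschitz constant of $f$ on $[0,m]$. Fix $\lambda\in[\lambda_0,R)$ and write $w=w_\lambda$. On the flat part of $\partial\Sigma_\lambda$ we have $w=0$. On the arc $|x|=R$, $x\cdot e>\lambda$, we have $u(x)=0$ and $x^\lambda\in D$, so $w>0$. The only point where $w$ may fail to be smooth is $z^\lambda$, and if $z^\lambda\in\overline{\Sigma_\lambda}$, then $w(z^\lambda)=M-u(z^\lambda)>0$, because $z\cdot e<\lambda$ makes $z^\lambda\ne z$. So the singularity is invisible to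
$$w^-=\max(-w,0).$$
This function is Lipschitz, vanishes on $\partial\Sigma_\lambda$ and near $z^\lambda$, and $w$ is $C^2$ up to the boundary near $\operatorname{supp}w^-$. The vector field $w^-\nabla w$, extended by zero, is Lipschitz with compact support in $\mathbb R^2$, so its divergence integrates to $0$. As $\nabla w^-=-\nabla w$ on $\{w<0\}$ and $\nabla w^-=0$ a.e. elsewhere, this says $\int|\nabla w^-|^2=\int w^-\Delta w$. Where $w<0$ we have $0\le u(x^\lambda)<u(x)\le m$, so
$$\int|\nabla w^-|^2=\int w^-\big(f(u(x))-f(u(x^\lambda))\big)\,dx\le L\int(w^-)^2 .$$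
The Sobolev inequality $\|g\|_{L^2(\mathbb R^2)}\le C\|\nabla g\|_{L^1}$ and Cauchy–Schwarz give $\|g\|_{L^2}\le C|\{g\neq0\}|^{1/2}\|\nabla g\|_{L^2}$, so with $C_0=C^2$
$$\int(w^-)^2\le C_0\,|\{w<0\}|\int|\nabla w^-|^2 .$$
Combining the two inequalities, $\nabla w^-=0$ a.e. as soon as $C_0L|\{w<0\}|<1$. That is,
$$|\{w_\lambda<0\}|<\delta_0:=\frac1{C_0L}\ \Longrightarrow\ w_\lambda\ge0\qquad(\lambda_0\le\lambda<R). \tag{6}$$
The number $\delta_0$ does not depend on $\lambda$.

*Start and continuation.* For $\lambda$ near $R$ the whole cap has area less than $\delta_0$, so $w_\lambda\ge0$. Let $\bar\lambda$ be the infimum of those $\lambda\in[\lambda_0,R)$ such that $w_{\lambda'}\ge0$ for all $\lambda'\in[\lambda,R)$, and suppose $\bar\lambda>\lambda_0$. By continuity $w=w_{\bar\lambda}\ge0$. In $\Sigma_{\bar\lambda}\setminus\{z^{\bar\lambda}\}$, which is connected, (5) gives $\Delta w+c(x)w=0$, where $c$ is the difference quotient of $f$ between $u(x)$ and $u(x^{\bar\lambda})$ (and $c=0$ where $w=0$). It is locally bounded, because $u(x)$ and $u(x^{\bar\lambda})$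 stay locally away from $M$ and $f\in C^1([0,M))$. If $w$ vanished at a point of $\Sigma_{\bar\lambda}$, that point would not be $z^{\bar\lambda}$, and the strong maximum principle would give $w\equiv0$. This contradicts $w>0$ on the arc. So $w_{\bar\lambda}>0$ in $\Sigma_{\bar\lambda}$.

Choose a compact $K\subset\Sigma_{\bar\lambda}$ with $|\Sigma_{\bar\lambda}\setminus K|<\delta_0/2$. For $\lambda<\bar\lambda$ close to $\bar\lambda$ we have $w_\lambda>0$ on $K$ and $|\Sigma_\lambda\setminus K|<\delta_0$. So $\{w_\lambda<0\}$ has measure less than $\delta_0$, and (6) gives $w_\lambda\ge0$. This contradicts the definition of $\bar\lambda$. Hence $\bar\lambda=\lambda_0$. $\square$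

## 5. The singular point at the center, and what breaks off center

**Step 3. The case $z=0$.** The aim is to finish the proof when the singular point is the center. For every $e$ we have $\lambda_*=0$, and Lemma 3 applies to both $e$ and $-e$ with $\lambda=0$. The two inequalities are opposite, so $u$ is symmetric with respect to every line through $0$. Reflections generate the rotations, so $u$ is radial and $\mathbf v=u'(r)\mathbf e_\theta$ is circular. $\square$

It remains to exclude $z\neq0$. After a rotation, suppose for contradiction that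
$$z=(a,0),\qquad 0<a<R .$$
The first thing to try is to push the planes further. Take $e=e_1$. The lemma stops at $\lambda=a$, and this is not a technical limitation: for $0\le\lambda<a$ the point $z$ lies in $\Sigma_\lambda$, and $w_\lambda(z)=u(z^\lambda)-M<0$. The inequality itself is false. From the left, $e=-e_1$, planes do reach the center, but we then have only one inequality, and no contradiction.

No refinement that uses only the lemma can help. All that Sections 3 and 4 used about $\mathbf v$ near $z$ is $|\mathbf v|=O(|x-z|^{-1/2})$, and the flows of Theorem 2 satisfy this with $z\ne0$. So the hypothesis $o(|x-z|^{-1/2})$ has to enter through a different argument.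

## 6. A one-sided inequality becomes a force

The idea is to read the single inequality from the left as information on $\partial D$: the fluid is faster on the right half of the wall than on the left half, so the wall feels a nonzero total force. Conservation of momentum then says that this force must come from the singular point, and (2) will show that the point cannot supply one.

**Step 4. Strict inequality on the boundary.** The aim is to show that the force is nonzero. Let $e=-e_1$. Then $z\cdot e<0$ and $\lambda_*=0$, so $w:=w_0\ge0$ in $\Sigma_0=D\cap\{x_1<0\}$, where $x^0=(-x_1,x_2)$. At $z^0=(-a,0)\in\Sigma_0$ we have $w(z^0)=M-u(-a,0)>0$. As in Step 2, $\Delta w+cw=0$ in $\Sigma_0\setminus\{z^0\}$, with $c$ locally bounded in $\overline{\Sigma_0}\setminus\{z^0\}$. If $w$ vanished somewhere in $\Sigma_0$, it would vanish identically on $\Sigma_0\setminus\{z^0\}$, hence at $z^0$ by continuity. So $w>0$ in $\Sigma_0$.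

Let $y\in\partial D$ with $y_1<0$. Then $w(y)=0$. The reflection maps $n(y)$ to $n(y^0)$, so by (4) and Hopf's lemma
$$0>\partial_nw(y)=\partial_nu(y^0)-\partial_nu(y)=-|\nabla u(y^0)|+|\nabla u(y)|.$$
With $q=|\nabla u|^2$ on $\partial D$, this says $q(y^0)>q(y)$ whenever $y_1<0$. Hence
$$\oint_{\partial D}q\,n_1\,ds=\int_{\partial D\cap\{x_1>0\}}\big(q(x)-q(x^0)\big)n_1\,ds>0. \tag{7}$$

**The momentum balance.** Put
$$T=T_0+F(u)I,\qquad T_0=\nabla u\otimes\nabla u-\tfrac12|\nabla u|^2I .$$
By (3) and (5), $\nabla(\frac12|\nabla u|^2+F(u))=-\nabla P$, so $P=-\frac12|\nabla u|^2-F(u)$ up to a constant. Since $\mathbf v\otimes\mathbf v=|\nabla u|^2I-\nabla u\otimes\nabla u$, we get $T=-(\mathbf v\otimes\mathbf v+PI)$: up to sign, $T$ is the momentum flux. Accordingly, $T$ is $C^1$ in $\overline D\setminus\{z\}$ and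
$$\operatorname{div}T=\Delta u\,\nabla u+D^2u\,\nabla u-D^2u\,\nabla u+f(u)\nabla u=0 .$$
As an example, $u=\frac12(R^2-|x|^2)$ has $f=2$, $F(u)=R^2-|x|^2$ and $T=x\otimes x+(R^2-\frac32|x|^2)I$; indeed $\operatorname{div}(x\otimes x)=3x$ cancels $\nabla(-\frac32|x|^2)=-3x$.

On $\partial D$ we have $F(u)=F(0)=0$ and $\nabla u=-|\nabla u|n$, so $Tn=\frac12q\,n$. The divergence theorem in $D\setminus \overline{B_\rho(z)}$, with $n$ also denoting the outward normal of $B_\rho(z)$, gives for small $\rho$
$$\tfrac12\oint_{\partial D}q\,n\,ds=\oint_{\partial B_\rho(z)}T_0n\,ds+\oint_{\partial B_\rho(z)}F(u)\,n\,ds. \tag{8}$$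
To contradict (7) we must show that the right side tends to $0$ as $\rho\to0$. For this, let
$$\kappa(s)=\sup_{x\in\overline D,\ 0<|x-z|\le s}|x-z|\,|\mathbf v(x)|^2 .$$
It is nondecreasing, bounded by some $K$, and $\kappa(0^+)=0$ by (2). Expanding $T_0n=(\nabla u\cdot n)\nabla u-\frac12|\nabla u|^2n$ gives $|T_0n|=\frac12|\nabla u|^2$, so
$$\Big|\oint_{\partial B_\rho(z)}T_0n\,ds\Big|\le2\pi\rho\cdot\frac{\kappa(\rho)}{2\rho}=\pi\kappa(\rho)\to0 .$$

The second term of (8) is the difficulty. One would like to bound $F$ on $[0,M)$, but this fails even for the unit-speed flow of Section 1, where $F(s)=\log\frac R{R-s}$. What survives is a *lower* bound on $F$, which comes from moving planes, together with control of the *integral* of $F(u)$ over small circles, which comes from a second identity for $T$. The two together control $\oint|F(u)|\,ds$.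

## 7. A lower bound for $F$ from the axis

**Step 5. Lower bound.** The aim is to show that $F(u)\ge-o(1/\rho)$ on $\partial B_\rho(z)$.

*Shape of $u$ on the axis.* Lemma 3 with $e=\pm e_2$, where $\lambda_*=0$, gives $u(x_1,-x_2)=u(x_1,x_2)$. For $0\le s<t$ with $(x_1,t)\in\overline D$, Lemma 3 with $e=e_2$ and $\lambda=(s+t)/2$ gives $u(x_1,s)\ge u(x_1,t)$. So on $\{x_2=0\}\setminus\{z\}$ the function $u$ is even in $x_2$ with a maximum at $x_2=0$. Hence $\partial_2u=0$ and $\partial_{22}u\le0$ there (at $(-R,0)$ by continuity). As $\nabla u\neq0$, it follows that $\partial_1u\ne0$ there. On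
$$I=\{(x_1,0):\ -R\le x_1<a\}$$
$\partial_1u$ has a fixed sign. Since $u(-R,0)=0$ and $u>0$ inside, $\partial_1u>0$ on $I$, and $u(\cdot,0)$ increases strictly from $0$ to $M$ along $I$, taking every value in $[0,M)$.

*Integration along the axis.* On $I$,
$$\frac{d}{dx_1}F(u(x_1,0))=f(u)\,\partial_1u=-(\partial_{11}u+\partial_{22}u)\,\partial_1u\ \ge\ -\partial_{11}u\,\partial_1u=-\tfrac12\frac{d}{dx_1}(\partial_1u)^2 .$$
Integrating from $-R$, with $F(0)=0$, and dropping the nonnegative term $\frac12(\partial_1u(-R,0))^2$,
$$F(u(x_1,0))\ge-\tfrac12\big(\partial_1u(x_1,0)\big)^2,\qquad -R\le x_1<a. \tag{9}$$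
If $\mathbf v$ is bounded, then (9) gives $F\ge-\frac12\sup|\mathbf v|^2$ on all of $[0,M)$, and the aim of this step is reached.

*From the axis to a circle, in general.* Let $0<\rho<\min(1,R-a)$, $|x-z|=\rho$, and $p=z-\rho e_1\in I$. We claim that $u(x)\le u(p)$. If $x\neq p$, let $e=(x-p)/|x-p|$. Since $|x-z|=|p-z|$, the line $\{y\cdot e=z\cdot e\}$ is the perpendicular bisector of the segment from $p$ to $x$, so $p\cdot e<z\cdot e<x\cdot e$. From $(p-z)\cdot e=-\rho\,e_1\cdot e<0$ we get $e_1\cdot e>0$, hence $z\cdot e=a\,e_1\cdot e>0$ and $\lambda_*=z\cdot e$. The extreme position of Lemma 3, $\lambda=\lambda_*$, is exactly this bisector, and it gives $u(p)=u(x^{\lambda_*})\ge u(x)$.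

Since $u$ is increasing along $I$ and takes all values in $[0,M)$, there is an $s\ge\rho$ with $(a-s,0)\in I$ and $u(x)=u(a-s,0)$. By (9),
$$F(u(x))\ge-\tfrac12\big(\partial_1u(a-s,0)\big)^2\ge-\frac{\kappa(s)}{2s}.$$
If $\rho\le s\le\sqrt\rho$, then $\rho\,\kappa(s)/s\le\kappa(\sqrt\rho)$. If $s\ge\sqrt\rho$, then $\rho\,\kappa(s)/s\le K\sqrt\rho$. With $\tilde\kappa(\rho)=\max(\kappa(\sqrt\rho),K\sqrt\rho)$,
$$F(u(x))\ge-\frac{\tilde\kappa(\rho)}{2\rho}\quad(|x-z|=\rho),\qquad \tilde\kappa(\rho)\to0\ \ (\rho\to0). \tag{10}$$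

## 8. The virial identity and the vanishing of the force

**Step 6. The force vanishes.** The aim is to show that $\oint_{\partial B_\rho(z)}F(u)\,ds\to0$, and to combine this with (10). Where (8) came from $\operatorname{div}T=0$ tested with constant vectors, we now test with the position vector $X=x-z$. As $T$ is symmetric and divergence-free, and $T_0$ is trace-free in dimension two,
$$\operatorname{div}(TX)=\operatorname{tr}T=2F(u).$$
In the example $u=\frac12(R^2-|x|^2)$ of Section 6, $\operatorname{tr}T=|x|^2+2R^2-3|x|^2=2F(u)$, as it should be.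

Let
$$A(\rho)=\oint_{\partial B_\rho(z)}F(u)\,ds,\qquad\tau(\rho)=\oint_{\partial B_\rho(z)}T_0n\cdot n\,ds,\qquad B=A+\tau=\oint_{\partial B_\rho(z)}Tn\cdot n\,ds .$$
Then $|\tau(\rho)|\le\pi\kappa(\rho)$. On $\partial B_\rho(z)$ we have $X=\rho n$, so the flux of $TX$ through this circle is $\rho B(\rho)$. Integrating $\operatorname{div}(TX)=2F(u)$ over annuli around $z$ gives
$$(\rho B)'=2A=2B-2\tau,\qquad\text{that is,}\qquad\Big(\frac B\rho\Big)'=-\frac{2\tau}{\rho^2}. \tag{11}$$
Hence, for a fixed $\rho_0<\min(1,R-a)$ and $0<\rho<\rho_0$,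
$$B(\rho)=\frac{\rho}{\rho_0}B(\rho_0)+2\rho\int_\rho^{\rho_0}\frac{\tau(s)}{s^2}\,ds. \tag{12}$$
The first term tends to $0$. In the second, split the integral at $\sqrt\rho$ (for $\rho<\rho_0^2$). On $[\rho,\sqrt\rho]$ we use $|\tau|\le\pi\kappa(\sqrt\rho)$ and $\int_\rho^\infty s^{-2}ds=1/\rho$. On $[\sqrt\rho,\rho_0]$ we use $|\tau|\le\pi K$ and $\int_{\sqrt\rho}^\infty s^{-2}ds=1/\sqrt\rho$. So the second term is at most $2\pi(\kappa(\sqrt\rho)+\sqrt\rho\,K)\to0$. Therefore $B(\rho)\to0$, and since $\tau(\rho)\to0$, also $A(\rho)\to0$.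

By (10), $\oint_{\partial B_\rho(z)}F(u)^-ds\le2\pi\rho\cdot\frac{\tilde\kappa(\rho)}{2\rho}=\pi\tilde\kappa(\rho)\to0$. Since $|F|=F+2F^-$,
$$\oint_{\partial B_\rho(z)}|F(u)|\,ds=A(\rho)+2\oint_{\partial B_\rho(z)}F(u)^-\,ds\to0 .$$
So both terms on the right of (8) tend to $0$, and $\oint_{\partial D}q\,n\,ds=0$. This contradicts (7). Hence $z=0$, and Step 3 completes the proof of Theorem 1. $\blacksquare$

## 9. A singular point that carries a force

We turn to Theorem 2. First, here is an explicit family showing that at the rate $|x|^{-1/2}$ a singular point can exert a force. Let $y$ be the variable, $r=|y|$, $\phi$ the polar angle, and for $b\in\mathbb R$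
$$\gamma=\sqrt{1+b^2},\qquad Q=\gamma r+by_1=r(\gamma+b\cos\phi)>0 .$$
Then $\Delta Q=\gamma/r$ and $|\nabla Q|^2=\gamma^2+b^2+2\gamma b\cos\phi$, so $2Q\Delta Q-|\nabla Q|^2=\gamma^2-b^2=1$ and
$$\Delta Q^{1/2}=\tfrac14Q^{-3/2}\big(2Q\,\Delta Q-|\nabla Q|^2\big)=\tfrac14\big(Q^{1/2}\big)^{-3}.$$
So $U=Q^{1/2}=r^{1/2}g_b(\phi)$, with
$$g_b(\phi)=\big(\sqrt{1+b^2}+b\cos\phi\big)^{1/2},$$
solves $\Delta U=\frac14U^{-3}$. Its level sets $r=\frac{\mathrm{const}}{\gamma+b\cos\phi}$ are ellipses with a focus at $0$. Its gradient satisfies $|\nabla U|^2=\frac14|\nabla Q|^2/Q\asymp1/r$.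

**Remark (the force).** In the notation of Section 6, $f(s)=-\frac14s^{-3}$ and $F(s)=\frac18s^{-2}$; the additive constant in $F$ is immaterial since $\oint n\,ds=0$. Then $T=\frac1{4Q}\big[\nabla Q\otimes\nabla Q-\frac12|\nabla Q|^2I+\frac12I\big]$. On $\partial B_\rho(0)$ we have $\nabla Q\cdot n=\gamma+b\cos\phi=Q/\rho$, and $\frac12(1-|\nabla Q|^2)=-b(b+\gamma\cos\phi)$. So
$$(Tn)_1=\frac{(b+\gamma\cos\phi)\big[(\gamma+b\cos\phi)-b\cos\phi\big]}{4Q}=\frac{\gamma}{4\rho}\,\frac{b+\gamma\cos\phi}{\gamma+b\cos\phi}.$$
For $b\ne0$ write $b+\gamma\cos\phi=\frac\gamma b(\gamma+b\cos\phi)-\frac1b$, and use $\int_0^{2\pi}\frac{d\phi}{\gamma+b\cos\phi}=\frac{2\pi}{\sqrt{\gamma^2-b^2}}=2\pi$. Then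
$$\oint_{\partial B_\rho(0)}(Tn)_1\,ds=\frac\gamma4\cdot\frac{2\pi(\gamma-1)}{b}=\frac{\pi}{2}\,\frac{\gamma b}{\gamma+1}\neq0,$$
independently of $\rho$. So with $O$ in place of $o$ the conclusion of Step 6 can fail.

These flows live naturally in ellipses. In the unit disk $U$ is constant on $\partial D$ only for $b=0$, which is the circular flow. We must bend this family to fit a disk with an off-center singularity.

## 10. Moving the singularity with a Möbius map

By scaling ($\mathbf v(x/R)$ solves (1) with pressure $P(x/R)$) take $R=1$. For $|\alpha|<\frac12$ let, in complex notation,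
$$\Psi(y)=\frac{y+\alpha}{1+\alpha y},\qquad|\Psi'(y)|^2=(1-\alpha^2)^2\sigma_\alpha(y),\qquad\sigma_\alpha(y)=|1+\alpha y|^{-4}.$$
This is an automorphism of $D$, smooth on $\overline D$, with $\Psi(0)=\alpha$. It carries the centered point vortex to the off-center one of Section 2. A first try is to transport $U=r^{1/2}$ in the same way. This fails at once: for $W=U\circ\Psi^{-1}$ we have
$$(\Delta W)\circ\Psi=\Delta U/|\Psi'|^2=\tfrac14U^{-3}/|\Psi'|^2 ,$$
and for $\alpha\neq0$ the factor $|\Psi'|^{2}$ is not constant on the level circles of $U$, so $\Delta W$ is not a function of $W$. The vortex escaped this because its Laplacian is $0$. The remedy is to put the conformal factor into the equation for $U$ beforehand.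

**Step 7. Reduction to a weighted equation.** The aim is to replace Theorem 2 by a problem with the singularity at $0$. It suffices to find, for some $\alpha\in(0,\frac12)$, a function $U>0$, smooth in $\overline D\setminus\{0\}$, with
$$\Delta U=\tfrac14\sigma_\alpha U^{-3}\ \text{ in }D\setminus\{0\},\qquad U=\text{const on }\partial D,\qquad|\nabla U|\asymp|y|^{-1/2}. \tag{13}$$
Indeed, $W=U\circ\Psi^{-1}$ then satisfies $\Delta W=\frac14(1-\alpha^2)^{-2}W^{-3}=:G(W)$ and is constant on $\partial D$. With $z=\alpha\neq0$ we have $|\nabla W|\asymp|x-z|^{-1/2}$, because $|\Psi'|$ is bounded above and below on $\overline D$ and $|\Psi(y)-\alpha|\asymp|y|$. The field $\mathbf v=\nabla^\perp W$ is smooth, divergence-free, nonvanishing and tangent to $\partial D$. By (3), $\mathbf v\cdot\nabla\mathbf v=\nabla\frac{|\nabla W|^2}2-G(W)\nabla W=-\nabla P$ with $P=-\frac12|\nabla W|^2+\int^WG$.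

## 11. The implicit function theorem on a half-cylinder

**Step 8. Formulation.** The aim is to write (13) as an equation near the solution $\alpha=0$, $U=r^{1/2}$. Put $t=\log r\in(-\infty,0]$, $S=(-\infty,0]\times S^1$, and $U=e^{t/2}g(t,\phi)$. Since $\Delta U=e^{-2t}(U_{tt}+U_{\phi\phi})$, the equation in (13) becomes
$$g_{tt}+g_t+g_{\phi\phi}+\tfrac14g=\tfrac14\sigma_\alpha g^{-3}. \tag{14}$$
For $\alpha=0$ the functions $g_b$ of Section 9 solve it, so $g_b''+\frac14g_b=\frac14g_b^{-3}$. Write $g=g_b+h$ and $h=e^{t/2}\eta$. Then (14) is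
$$h_{tt}+h_t+h_{\phi\phi}+N=0,\qquad N(\alpha,b,h)=\tfrac14h+\tfrac14\big[g_b^{-3}-(g_b+h)^{-3}\big]+\tfrac14(1-\sigma_\alpha)(g_b+h)^{-3}. \tag{15}$$
Let $X$ be the functions in $H^2(S)$ even in $\phi$, $Y$ the even functions in $L^2(S)$, $Z$ the even mean-zero functions in $H^{3/2}(S^1)$, and $\Pi$ the projection that removes the mean over $S^1$. The condition $U=\text{const}$ on $\partial D$ reads $\Pi(g_b+\eta(0,\cdot))=0$. Near $0\in\mathbb R\times\mathbb R\times X$ define
$$\Phi(\alpha,b,\eta)=\Big(e^{-t/2}\big[h_{tt}+h_t+h_{\phi\phi}+N(\alpha,b,h)\big],\ \Pi\big(g_b+\eta(0,\cdot)\big)\Big)\in Y\times Z .$$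
From $h_t=e^{t/2}(\eta_t+\frac12\eta)$ and $h_{tt}=e^{t/2}(\eta_{tt}+\eta_t+\frac14\eta)$, its first component is
$$\eta_{tt}+2\eta_t+\eta_{\phi\phi}+\tfrac34\eta+\tfrac14\eta+\eta\,\mathcal R(g_b,e^{t/2}\eta)+\tfrac14e^{-t/2}(1-\sigma_\alpha)(g_b+e^{t/2}\eta)^{-3},$$
with $\mathcal R(g,h)=\frac34\int_0^1(g+sh)^{-4}ds$, which is smooth near $(1,0)$.

**Step 9. $\Phi$ is $C^1$.** The aim is to license the implicit function theorem. The linear terms are bounded from $X$ to $Y$. For the nonlinear ones:

- $H^2(S)$ embeds in $C_b(S)$, so $(b,\eta)\mapsto(g_b,e^{t/2}\eta)\in C_b(S)^2$ is $C^1$. By Taylor's formula with uniform bounds, composition with a smooth function is a $C^1$ map in $C_b$. Hence $(b,\eta)\mapsto\mathcal R(g_b,e^{t/2}\eta)\in C_b(S)$ is $C^1$, and so is its product with $\eta\in L^2(S)$, as a map into $L^2(S)$.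
- $\sigma_\alpha$ is even in $\phi$, because $|1+\alpha y|^2=1+2\alpha r\cos\phi+\alpha^2r^2$. It is smooth in $(\alpha,y)$ with $\sigma_\alpha(0)=1$ for all $\alpha$, so $1-\sigma_\alpha$ and its first two $\alpha$-derivatives are $O(r)=O(e^t)$, locally uniformly in $\alpha$. Hence $\alpha\mapsto e^{-t/2}(1-\sigma_\alpha)\in L^2(S)$ is $C^1$. It multiplies $(g_b+e^{t/2}\eta)^{-3}$, a $C^1$ map into $C_b(S)$.
- The trace $H^2(S)\to H^{3/2}(S^1)$ is bounded, and $b\mapsto\Pi g_b\in Z$ is smooth.

All terms are even in $\phi$, and $\Phi(0,0,0)=0$ since $g_0=1$. Moreover $N(0,b,0)=0$ for all $b$, $\partial_bg_b|_{b=0}=\frac12\cos\phi$, and $\mathcal R(1,0)=\frac34$. So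
$$D_{(b,\eta)}\Phi(0,0,0)(\beta,\eta)=\big(\mathcal L\eta,\ \Pi\eta(0,\cdot)+\tfrac12\beta\cos\phi\big),\qquad\mathcal L\eta=\eta_{tt}+2\eta_t+\eta_{\phi\phi}+\tfrac74\eta. \tag{16}$$

**Step 10. The linearization is an isomorphism of $\mathbb R\times X$ onto $Y\times Z$.** The aim is to solve $\mathcal L\eta=p$, $\Pi\eta(0,\cdot)+\frac12\beta\cos\phi=\xi$ uniquely, with estimates. Expand $\eta=\sum_{k\ge0}\eta_k(t)\cos k\phi$, and likewise $p$ and $\xi$; norms of functions of $t$ are in $L^2(-\infty,0)$. On the $k$-th mode
$$\mathcal L=(\partial_t-\nu_k^-)(\partial_t-\nu_k^+),\qquad\nu_k^\pm=-1\pm\sqrt{k^2-\tfrac34}.$$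
For $k=0$, $\operatorname{Re}\nu_0^\pm=-1$. For $k=1$, $\{\nu_1^\pm\}=\{-\frac12,-\frac32\}$. For $k\ge2$, $\sqrt{k^2-3/4}$ lies between $k-\frac12$ and $k$, so $\frac k4\le k-\frac32\le\nu_k^+\le k$ and $\nu_k^-\le-k$.

If $\operatorname{Re}\nu<0$, the homogeneous solution $e^{\nu t}$ is not in $L^2(-\infty,0)$. So $(\partial_t-\nu)\zeta=p$ has a unique $L^2$ solution, $\zeta(t)=\int_{-\infty}^te^{\nu(t-s)}p(s)\,ds$, and Young's inequality gives $\|\zeta\|\le\|p\|/|\operatorname{Re}\nu|$. *No boundary value at $t=0$ can be prescribed for such a factor.*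

- *Modes $k=0,1$.* Both factors have $\operatorname{Re}\nu<0$. Applying the fact twice yields a unique $L^2$ solution $\eta_k$. Then $\eta_k'=\nu_k^+\eta_k+\zeta$ and the equation give $\|\eta_k\|_{H^2}\le C\|p_k\|$. For $k=0$, uniqueness makes $\eta_0$ real, and its boundary value is irrelevant because of $\Pi$. For $k=1$, the boundary value $\eta_1(0)$ is already determined, and the condition $\eta_1(0)+\frac12\beta=\xi_1$ determines $\beta$ uniquely, with $|\beta|\le C(\|p_1\|+|\xi_1|)$.
- *Modes $k\ge2$.* The function $\zeta=(\partial_t-\nu_k^+)\eta_k$ must be the unique $L^2$ solution of $(\partial_t-\nu_k^-)\zeta=p_k$, so $\|\zeta\|\le\|p_k\|/k$. Since $\eta_k(0)=\xi_k$, necessarily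
$$\eta_k(t)=e^{\nu_k^+t}\xi_k-\int_t^0e^{\nu_k^+(t-s)}\zeta(s)\,ds ,$$
and this is a solution. As $\|e^{\nu_k^+t}\|=(2\nu_k^+)^{-1/2}$ and $\nu_k^+\ge k/4$,
$$\|\eta_k\|\le C\big(k^{-1/2}|\xi_k|+k^{-2}\|p_k\|\big),\qquad\|\eta_k'\|=\|\nu_k^+\eta_k+\zeta\|\le C\big(k^{1/2}|\xi_k|+k^{-1}\|p_k\|\big),$$
and from the equation $\eta_k''=p_k-2\eta_k'-(\frac74-k^2)\eta_k$ we get $\|\eta_k''\|\le C(k^{3/2}|\xi_k|+\|p_k\|)$.

Summing $k^4\|\eta_k\|^2+k^2\|\eta_k'\|^2+\|\eta_k''\|^2$ over $k\ge2$ and adding the modes $0,1$ gives
$$\|\eta\|_{H^2(S)}+|\beta|\le C\big(\|p\|_{L^2(S)}+\|\xi\|_{H^{3/2}(S^1)}\big),$$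
with existence and uniqueness.

The mode $k=1$ shows why the ellipses were needed. With $b=0$ fixed, there would be one boundary condition too many, $\eta_1(0)=\xi_1$ for an already determined $\eta_1$, and the linearized problem would be unsolvable in one direction. The family $g_b$ supplies the missing parameter: its derivative $h=\frac12\cos\phi$ satisfies $h_{tt}+h_t+h_{\phi\phi}+h=0$, but $e^{-t/2}h\notin L^2(S)$, so this direction is not already contained in $X$.

By the implicit function theorem, for all small $\alpha>0$ there are $b=b(\alpha)$ and $\eta=\eta(\alpha)\in X$, tending to $0$ as $\alpha\to0$, with $\Phi(\alpha,b,\eta)=0$.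

## 12. Uniform $C^1$ control and nondegeneracy

**Step 11. $g$ is $C^1$-close to the constant $1$.** The aim is to control $g_t$ and $g_\phi$ uniformly down to $t=-\infty$, since $\eta\in H^2(S)$ alone controls only $\sup|h|$. We write $\varepsilon(\alpha)$ for quantities that tend to $0$ as $\alpha\to0$. On $t=0$ the function $g$ equals a constant $c$, and $c\to1$. Put $\hat h=g-c=h+g_b-c$. Then
$$\hat h=0\ \text{ on }t=0,\qquad\hat h_{tt}+\hat h_{\phi\phi}=-N+g_b''-\hat h_t\ \text{ in }S .$$
Since $h\to0$ uniformly, $b\to0$, and $1-\sigma_\alpha\to0$ uniformly, we have $\|N\|_{L^\infty}+\|g_b''\|_{L^\infty}\le\varepsilon(\alpha)$. Since $\|e^{t/2}\eta\|_{H^2(S)}\le C\|\eta\|_{H^2(S)}$ and $g_b-c\to0$ in $C^2$, the $H^2$ norm of $\hat h$ on any box of fixed size in $S$ is at most $\varepsilon(\alpha)$, uniformly in the position of the box.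

Extend $\hat h$ to $\mathbb R\times\mathbb R$, $2\pi$-periodically in $\phi$ and oddly in $t$. Because $\hat h=0$ on $t=0$, the extension is locally $H^2$: its $t$-derivative is the even extension of $\hat h_t$, its $\phi$-derivative is the odd extension of $\hat h_\phi$, which has zero trace, and both of these are locally $H^1$. Its Laplacian is the odd extension of $-N+g_b''-\hat h_t$. In two dimensions $H^1$ embeds in $L^4$ on boxes of fixed size, so $\nabla\hat h$ and $\Delta\hat h$ have $L^4$ norm at most $\varepsilon(\alpha)$ on every square of side $4$.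

Let $\chi$ be a cutoff supported in such a square and equal to $1$ on the concentric square of side $2$. Then $\chi\hat h\in H^2$ has compact support, so it is the Newtonian potential of
$$k=\Delta(\chi\hat h)=\chi\Delta\hat h+2\nabla\chi\cdot\nabla\hat h+\hat h\,\Delta\chi,\qquad\|k\|_{L^4}\le\varepsilon(\alpha).$$
The gradient of the Newtonian kernel is bounded by $\frac1{2\pi|x|}$, which is locally in $L^{4/3}$. By Hölder's inequality $\nabla(\chi\hat h)$ is continuous and bounded by $C\|k\|_{L^4}$. The constants do not depend on the position of the square, so $\|\hat h\|_{C^1(S)}\le\varepsilon(\alpha)$.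

**Step 12. Conclusion.** The aim is to check the regularity and gradient bounds in (13). The function $g$ is $C^1$, bounded away from $0$, constant on $t=0$, and solves (14), whose right-hand side is as regular as $g$. Repeated use of interior and boundary Schauder regularity gives $g\in C^\infty(S)$ up to $t=0$. Hence $U=r^{1/2}g$ is smooth in $\overline D\setminus\{0\}$ and solves the equation in (13) with constant boundary values. For small $\alpha>0$, Step 11 gives $|g-1|\le\frac14$, $|g_t|\le\frac18$ and $|g_\phi|\le1$. Therefore $U>0$,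
$$r\,\partial_rU=r^{1/2}\big(\tfrac12g+g_t\big)\ge r^{1/2}\big(\tfrac38-\tfrac18\big)=\tfrac14r^{1/2},$$
so $|\nabla U|\ge\frac14r^{-1/2}$. Also
$$|\nabla U|=r^{-1/2}\Big(\big(\tfrac12g+g_t\big)^2+g_\phi^2\Big)^{1/2}\le Cr^{-1/2}.$$
So (13) holds, and Theorem 2 follows from Step 7. $\blacksquare$
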